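\title{Fresh sets over measurable ultrapowers can depend on the ultrafilter}

\begin{abstract}
A set $A$ of ordinals is fresh over a class $M$ if $A\notin M$ while all proper initial segments of $A$ belong to $M$. We show that, relative to large cardinals, it is consistent that a measurable cardinal $\delta$ carries normal ultrafilters $U_0$ and $U_1$ such that, for some limit ordinal $\lambda$, no unbounded subset of $\lambda$ is fresh over $\mathrm{Ult}(V,U_0)$ and some unbounded subset of $\lambda$ is fresh over $\mathrm{Ult}(V,U_1)$. A supercompact cardinal gives $\lambda=\delta^+$, the least possible value. A weakly compact cardinal above a measurable cardinal gives an inaccessible $\lambda$. The second result rests on a forcing construction in which the normal ultrafilters whose ultrapowers have a fresh unbounded subset of $\lambda$ are exactly finitely many prescribed ones and those above them in the Mitchell order.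
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\delta$ be a measurable cardinal and $U$ a normal ultrafilter on $\delta$. We write $\mathrm{Ult}(V,U)$ for the transitive collapse of the ultrapower of the universe $V$ by $U$, we identify elements of the ultrapower with their collapses, and we let $j_U\colon V\to\mathrm{Ult}(V,U)$ be the ultrapower embedding. The inner model $\mathrm{Ult}(V,U)$ contains every $\delta$-sequence of its elements, but it is not $V$: it omits $U$. The following notion locates the places where an inner model loses a set of ordinals.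

\begin{definition}[Hamkins]\label{def:fresh}
A set $A$ of ordinals is \emph{fresh over} a class $M$ if $A\notin M$ and $A\cap\alpha\in M$ for all $\alpha<\mathrm{lub}(A)$, where $\mathrm{lub}(A)$ is the least upper bound of $A$.
\end{definition}

Let $M$ be an inner model, let $A\notin M$ be a set of ordinals, and let $\lambda$ be least with $A\cap\lambda\notin M$. Adding one point does not lead out of $M$, so $\lambda$ is a limit ordinal; $A\cap\lambda$ is unbounded in $\lambda$, since otherwise it would equal a shorter initial segment; hence $A\cap\lambda$ is fresh. So the limit ordinals with a fresh unbounded subset are exactly the ordinals at which some set leaves $M$. At every other limit ordinal $\lambda$ the model $M$ has a compactness property: a subset of $\lambda$ whose proper initial segments lie in $M$ lies in $M$.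

For $M=\mathrm{Ult}(V,U)$ the simplest cases are these (Proposition~\ref{prop:simple} and Lemma~\ref{lem:wc}).
\begin{itemize}
\item If $\mathrm{cof}(\lambda)\le\delta$, no unbounded subset of $\lambda$ is fresh.
\item If $\lambda=\delta^+=2^\delta$, some unbounded subset of $\lambda$ is fresh.
\item If $\lambda>\delta$ is weakly compact, no unbounded subset of $\lambda$ is fresh.
\end{itemize}
In each case the answer depends on $\lambda$ and on $V$, but not on $U$, because the proofs use only properties that all normal ultrafilters on $\delta$ share. One might guess that the answer never depends on $U$. The following question, which comes from the paper of L\"ucke and M\"uller~\cite{LM}, asks whether this guess can fail.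

\begin{quote}
Is it consistent that there are normal ultrafilters $U_0$ and $U_1$ on a measurable cardinal $\delta$ and a limit ordinal $\lambda$ such that no unbounded subset of $\lambda$ is fresh over $\mathrm{Ult}(V,U_0)$ and some unbounded subset of $\lambda$ is fresh over $\mathrm{Ult}(V,U_1)$?
\end{quote}

The answer is yes, relative to large cardinals. By the first case above, $\delta^+$ is the least value that $\lambda$ can take, and it can be attained.

\begin{theorem}\label{thm:succ}
If $\mathrm{ZFC}$ with a supercompact cardinal is consistent, then so is $\mathrm{ZFC}$ with the following statement: there are a measurable cardinal $\delta$ and normal ultrafilters $U_0,U_1$ on $\delta$ such that no unbounded subset of $\delta^+$ is fresh over $\mathrm{Ult}(V,U_0)$ and some unbounded subset of $\delta^+$ is fresh over $\mathrm{Ult}(V,U_1)$.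
\end{theorem}

A weaker hypothesis suffices if $\lambda$ may be larger. We do not claim that this hypothesis is optimal.

\begin{theorem}\label{thm:wc}
If $\mathrm{ZFC}$ with a measurable cardinal and a weakly compact cardinal above it is consistent, then so is $\mathrm{ZFC}$ with the following statement: there are a measurable cardinal $\delta$, an inaccessible cardinal $\kappa>\delta$ and normal ultrafilters $U_0,U_1$ on $\delta$ such that no unbounded subset of $\kappa$ is fresh over $\mathrm{Ult}(V,U_0)$ and some unbounded subset of $\kappa$ is fresh over $\mathrm{Ult}(V,U_1)$.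
\end{theorem}

Theorem~\ref{thm:wc} follows from a result that controls all normal ultrafilters on $\delta$ at once. For normal ultrafilters $W,U$ on $\delta$, the \emph{Mitchell order} is defined by $W\vartriangleleft U$ if and only if $W\in\mathrm{Ult}(V,U)$. The forcing $\mathrm{Add}(\kappa,1)$ adds a Cohen subset of $\kappa$ (Section~\ref{sec:forcing}).

\begin{theorem}\label{thm:exact}
Let $\kappa>\delta$ be inaccessible, suppose that $\mathrm{Add}(\kappa,1)$ forces $\kappa$ to be weakly compact, and let $W_0,\dots,W_{n-1}$ with $n\ge1$ be normal ultrafilters on $\delta$. Then there is a generic extension $V'$ with no new ${<}\kappa$-sequences of elements of $V$, and hence with the same normal ultrafilters on $\delta$ and the same Mitchell order, in which the following holds for every normal ultrafilter $U$ on $\delta$: some unbounded subset of $\kappa$ is fresh over $\mathrm{Ult}(V',U)$ if and only if $W_i=U$ or $W_i\vartriangleleft U$ for some $i<n$.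
\end{theorem}

Section~\ref{sec:succ} proves Theorem~\ref{thm:succ}: the ultrapower by $U_0$ contains all subsets of $\delta^+$, while $U_1$ comes from an inner model that misses one. Sections~\ref{sec:threads}--\ref{sec:interchange} prove Theorem~\ref{thm:exact}. There we add many Cohen subsets of $\kappa$ and pass to the submodel that knows their bounded parts only modulo the $W_i$; the Mitchell order enters through an interchange of quantifiers (Lemma~\ref{lem:swap}). Section~\ref{sec:prep} derives Theorem~\ref{thm:wc}. Consistency statements are proved, as usual, by passing to generic extensions of a model of the hypothesis.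

\section{Ultrapowers and the simplest cases}\label{sec:ult}

A \emph{filter} on a set $I$ is a family of subsets of $I$ that contains $I$ and is closed under supersets and finite intersections. We allow a filter to contain $\emptyset$ and call it \emph{proper} if it does not. Ultrafilters are the maximal proper filters.

Let $D$ be a countably complete ultrafilter on an ordinal $\zeta$. The ultrapower of $V$ by $D$ is well-founded; $[h]_D$ is the element of its collapse represented by a function $h$ on $\zeta$, and $j_D(x)$ is represented by the constant function with value $x$. By {\L}o\'s's theorem, a formula holds of $[h]_D$ in the ultrapower if and only if it holds of $h(\xi)$ for \emph{$D$-almost all} $\xi$, that is, for a set of $\xi$ in $D$. If $D$ is principal at $\xi$, then $[h]_D=h(\xi)$ and $j_D$ is the identity.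

A \emph{normal ultrafilter} on an uncountable cardinal $\delta$ is a nonprincipal $\delta$-complete ultrafilter $U$ closed under diagonal intersections: if $X_\xi\in U$ for $\xi<\delta$, then $\{\eta<\delta:\eta\in X_\xi\text{ for all }\xi<\eta\}\in U$. Equivalently, every function $h$ with $h(\eta)<\eta$ for $0<\eta<\delta$ is constant on a set in $U$. Bounded subsets of $\delta$ are not in $U$. We use the following textbook facts, with $M=\mathrm{Ult}(V,U)$.
\begin{itemize}
\item[(U1)] $j_U$ has critical point $\delta=[\mathrm{id}]_U$. Hence $[\xi\mapsto X\cap\xi]_U=j_U(X)\cap\delta=X$ for $X\subseteq\delta$.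
\item[(U2)] ${}^\delta M\subseteq M$. Hence $M$ contains every set of ordinals of size at most $\delta$, $(\delta^+)^M=\delta^+$, and $\delta^+<j_U(\delta)$, because $j_U(\delta)>\delta$ is inaccessible in $M$.
\item[(U3)] $U\notin M$.
\item[(U4)] If $D$ is a countably complete ultrafilter on $\zeta$, the ordinals below $j_D(\nu)$ are represented by functions $\zeta\to\nu$, so $|j_D(\nu)|\le|\nu|^{|\zeta|}$.
\item[(U5)] If $j\colon V\to N$ is a definable elementary embedding into a transitive class with critical point $\delta$, then $\{X\subseteq\delta:\delta\in j(X)\}$ is a normal ultrafilter on $\delta$.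
\end{itemize}
The first lemma describes membership of families of subsets of $\delta$ in $M$, and in particular the Mitchell order, without mentioning $M$.

\begin{lemma}\label{lem:rep}
Let $U$ be a normal ultrafilter on $\delta$ and $\mathcal A\subseteq P(\delta)$. Then $\mathcal A\in\mathrm{Ult}(V,U)$ if and only if there is a function $f$ on $\delta$ with $f(\xi)\subseteq P(\xi)$ such that for all $X\subseteq\delta$,
\[ X\in\mathcal A\iff\{\xi<\delta:X\cap\xi\in f(\xi)\}\in U. \]
In this case $\mathcal A=[f]_U$.
\end{lemma}

\begin{proof}
By (U1), a function $f$ represents a subset of $P(\delta)$ if and only if $f(\xi)\subseteq P(\xi)$ for $U$-almost all $\xi$, and then we may change $f$ so that this holds for all $\xi$. For such $f$, (U1) shows that $X\in[f]_U$ is equivalent to the right side above.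
\end{proof}

We will compare ultrapowers of different models by the same ultrafilter.

\begin{lemma}\label{lem:abs}
Let $V\subseteq V'$ be models of $\mathrm{ZFC}$ with the same ordinals and the same functions $\zeta\to\mathrm{Ord}$, and let $D\in V$. Then $D$ is a countably complete (respectively, normal) ultrafilter on $\zeta$ in $V$ if and only if it is one in $V'$. In this case $[h]_D$ has the same value in $V$ and $V'$ for every function $h\in V$ on $\zeta$ whose values are sets of ordinals; in particular, $j_D$ acts on ordinals in the same way.
\end{lemma}

\begin{proof}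
The models have the same subsets of $\zeta$. An ultrafilter $D$ is $\mu$-complete if and only if every function from $\zeta$ to an ordinal below $\mu$ is constant on a set in $D$, and normality is also a statement about functions $\zeta\to\zeta$. If the values of $h$ are sets of ordinals, then in either model $[h]_D$ is the set of all $[k]_D$ with $k\colon\zeta\to\mathrm{Ord}$ and $k(\xi)\in h(\xi)$ for $D$-almost all $\xi$. For ordinal-valued $h$ the claim follows by induction along the well-founded relation ``$k<h$ almost everywhere'', which is the same in both models; the general case follows from this one.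
\end{proof}

\begin{proposition}\label{prop:simple}
Let $U$ be a normal ultrafilter on $\delta$ and $M=\mathrm{Ult}(V,U)$.
\begin{itemize}
\item[(a)] If $\lambda$ is a limit ordinal with $\mathrm{cof}(\lambda)\le\delta$, no unbounded subset of $\lambda$ is fresh over $M$.
\item[(b)] Some unbounded subset of $\delta^+$ is fresh over $M$ if and only if $P(\delta^+)\not\subseteq M$.
\item[(c)] If $2^\delta=\delta^+$, then $P(\delta^+)\not\subseteq M$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $\langle\alpha_\nu:\nu<\mu\rangle$ be cofinal in $\lambda$ with $\mu\le\delta$. If all proper initial segments of $A\subseteq\lambda$ are in $M$, then $\langle A\cap\alpha_\nu:\nu<\mu\rangle\in M$ by (U2), and $A$ is its union.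

(b) Bounded subsets of $\delta^+$ have size at most $\delta$ and so lie in $M$. Hence every subset of $\delta^+$ outside $M$ is unbounded and fresh.

(c) Let $P(\delta)=\{X_\alpha:\alpha<\delta^+\}$. From the subsets $\{\delta\cdot\alpha+\eta:\eta\in X_\alpha\}$ and $\{\alpha:X_\alpha\in U\}$ of $\delta^+$ one recovers $U$. By (U3) they are not both in $M$.
\end{proof}

\section{Forcing facts}\label{sec:forcing}

We write $q\le p$ if $q$ is stronger than $p$. A forcing is \emph{${<}\mu$-closed} if every descending sequence of length less than $\mu$ has a lower bound, \emph{${\le}\mu$-closed} if it is ${<}\mu^+$-closed, \emph{${<}\mu$-directed closed} if every directed subset of size less than $\mu$ has a lower bound, and \emph{$\mu$-c.c.} if every antichain has size less than $\mu$. An extension $V'\supseteq V$ has \emph{no new ${<}\mu$-sequences} if every function in $V'$ from an ordinal below $\mu$ to $V$ lies in $V$. Extensions by ${<}\mu$-closed forcing have this property.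

For regular $\mu$, $\mathrm{Add}(\mu,\theta)$ consists of the partial functions $\theta\times\mu\to2$ of size less than $\mu$, ordered by reverse inclusion; for $\theta=1$ we use partial functions $\mu\to2$ and identify the generic filter with a subset of $\mu$. The forcing $\mathrm{Add}(\mu,\theta)$ is ${<}\mu$-directed closed, and it is $\mu^+$-c.c.\ if $\mu^{<\mu}=\mu$. The forcing $\mathrm{Add}(\mu^+,1)$ makes $2^\mu=\mu^+$: it adds no subsets of $\mu$, and by density every $x\subseteq\mu$ is copied by the generic set on some interval $[\mu\cdot\alpha,\mu\cdot\alpha+\mu)$.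

The \emph{product lemma} states that $G\times G'$ is $P\times P'$-generic over $V$ if and only if $G$ is $P$-generic over $V$ and $G'$ is $P'$-generic over $V[G]$; the roles of the factors may be exchanged. A generic filter for an atomless forcing is not in the model over which it is generic.

\begin{lemma}\label{lem:mutual}
If $G\times G'$ is $P\times P'$-generic over $V$, every set of ordinals in $V[G]\cap V[G']$ is in $V$.
\end{lemma}

\begin{proof}
Let $x=\sigma^G=\tau^{G'}$ and let $(p,q)\in G\times G'$ force $\sigma=\tau$. Then $p$ decides ``$\alpha\in\sigma$'' for every $\alpha$. Otherwise take $p_0,p_1\le p$ deciding it differently and $q'\le q$ deciding ``$\alpha\in\tau$''; one of $(p_0,q')$, $(p_1,q')$ forces $\sigma\ne\tau$. So $x=\{\alpha:p\Vdash\alpha\in\sigma\}\in V$.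
\end{proof}

\section{The successor of the measurable cardinal}\label{sec:succ}

By Proposition~\ref{prop:simple}, Theorem~\ref{thm:succ} asks for a model with $P(\delta^+)\subseteq\mathrm{Ult}(V,U_0)$ and $P(\delta^+)\not\subseteq\mathrm{Ult}(V,U_1)$, and such a model must have $2^\delta>\delta^+$.

\subsection*{An ultrapower that contains all subsets of $\delta^+$}
Recall that $\delta$ is \emph{$\theta$-supercompact} if there is an elementary $j\colon V\to N$ with critical point $\delta$, $j(\delta)>\theta$ and ${}^\theta N\subseteq N$, and \emph{supercompact} if this holds for all $\theta$. By (U3) no normal ultrapower contains all subsets of $P(\delta)$, but under supercompactness each single one is captured by some normal ultrapower.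

\begin{lemma}[Solovay]\label{lem:solovay}
If $\delta$ is $2^\delta$-supercompact, every $\mathcal A\subseteq P(\delta)$ is in $\mathrm{Ult}(V,U)$ for some normal ultrafilter $U$ on $\delta$.
\end{lemma}

\begin{proof}
Call $\mathcal A\subseteq P(\xi)$ \emph{bad for $\xi$} if there are no normal ultrafilter $D$ on $\xi$ and function $f$ on $\xi$ with $f(\eta)\subseteq P(\eta)$ such that, for all $X\subseteq\xi$, $X\in\mathcal A$ is equivalent to $\{\eta<\xi:X\cap\eta\in f(\eta)\}\in D$. By Lemma~\ref{lem:rep} we must show that nothing is bad for $\delta$. Let $j\colon V\to N$ witness $2^\delta$-supercompactness. The closure of $N$ implies that $N$ and $V$ have the same subsets of $P(\delta)$ and the same functions $\delta\to V_\delta$, so they agree on which sets are bad for $\delta$.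

Suppose that some set is bad for $\delta$. For $\xi<\delta$ let $F(\xi)$ be bad for $\xi$ if possible, and $F(\xi)=\emptyset$ otherwise. Then $\mathcal B=j(F)(\delta)$ is bad for $\delta$ in $N$, hence in $V$. Let $D$ be the normal ultrafilter derived from $j$ as in (U5). For $X\subseteq\delta$,
\[ \{\eta<\delta:X\cap\eta\in F(\eta)\}\in D\iff j(X)\cap\delta\in j(F)(\delta)\iff X\in\mathcal B. \]
So $D$ and $F$ witness that $\mathcal B$ is not bad, a contradiction.
\end{proof}

If $P(\delta^+)$ is no larger than $P(\delta)$, one subset of $P(\delta)$ can code all of $P(\delta^+)$.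

\begin{lemma}\label{lem:big}
If $\delta$ is $2^\delta$-supercompact and $2^\delta=2^{\delta^+}$, there is a normal ultrafilter $U_0$ on $\delta$ with $P(\delta^+)\subseteq\mathrm{Ult}(V,U_0)$.
\end{lemma}

\begin{proof}
Fix a bijection $\pi\colon P(\delta)\to P(\delta^+)$. Put $x\oplus y=\{2\cdot\eta:\eta\in x\}\cup\{2\cdot\eta+1:\eta\in y\}$, and let subsets of $\delta$ code binary relations on $\delta$ through the G\"odel pairing function. Let $\mathcal A$ be the set of all $x\oplus y$ such that $x,y\subseteq\delta$ and $y$ codes a well-ordering of $\delta$ whose order type belongs to $\pi(x)$. By Lemma~\ref{lem:solovay}, take $U_0$ with $\mathcal A\in M=\mathrm{Ult}(V,U_0)$. The order types of well-orderings of $\delta$ are the ordinals in $[\delta,\delta^+)$, so $\pi(x)\setminus\delta$ is the set of order types coded by those $y\subseteq\delta$ with $x\oplus y\in\mathcal A$. Since $P(\delta)\subseteq M$, this set and $\pi(x)\cap\delta$ are in $M$. Hence $\pi(x)\in M$ for every $x\subseteq\delta$.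
\end{proof}

\subsection*{An ultrapower that misses a subset of $\delta^+$}
A subset of $\delta^+$ in $\mathrm{Ult}(V,U)$ is computed from $U$, one function $\delta\to P(\delta)$, and a list of functions representing the ordinals below $\delta^+$. So it belongs to every inner model that contains these objects.

\begin{lemma}\label{lem:small}
Let $V\subseteq V'$ be as in Lemma~\ref{lem:abs} with $\zeta=\delta$, and let $U\in V$ be a normal ultrafilter on $\delta$. Then every subset of $\delta^+$ in $\mathrm{Ult}(V',U)$ is in $V$.
\end{lemma}

\begin{proof}
The models have the same $P(\delta)$ and hence the same $\delta^+$. Since $\delta^+<j_U(\delta)$, we can choose in $V$ functions $h_\gamma\colon\delta\to\delta$ with $[h_\gamma]_U=\gamma$ for $\gamma<\delta^+$; by Lemma~\ref{lem:abs} these equations hold in $V'$. Let $b=[f]_U\subseteq\delta^+$ with $f\in V'$. As $b\subseteq j_U(\delta)$, we may assume $f(\xi)\subseteq\delta$ for all $\xi$. Then $f$ is coded by a subset of $\delta\times\delta$, so $f\in V$, and $b=\{\gamma<\delta^+:\{\xi:h_\gamma(\xi)\in f(\xi)\}\in U\}\in V$.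
\end{proof}

\subsection*{The model}
We want to add a subset $b$ of $\delta^+$ without adding $\delta$-sequences and to end with $2^\delta=2^{\delta^+}$. Forcing with the $\mathrm{Add}(\delta^+,1)$ of the penultimate model would make $2^\delta=\delta^+$. We therefore use the $\mathrm{Add}(\delta^+,1)$ of an earlier model, over an extension with many new subsets of $\delta$. Easton's lemma \cite[Lemma~15.19]{Jech} keeps it harmless: if $P$ is $\delta^+$-c.c., $Q$ is ${\le}\delta$-closed and $g\times b$ is $P\times Q$-generic, then $V[g][b]$ and $V[g]$ have the same $\delta$-sequences of ordinals.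

\begin{proof}[Proof of Theorem~\ref{thm:succ}]
By Laver's theorem~\cite{Laver} we may assume that $\delta$ is supercompact in $V$ and in every extension of $V$ by ${<}\delta$-directed closed forcing. Let $\theta=2^{2^\delta}$, $P=\mathrm{Add}(\delta,\theta)$ and $Q=\mathrm{Add}(\delta^+,1)$, and let $g\times b$ be $P\times Q$-generic over $V$, with $b\subseteq\delta^+$. Both $P$ and $P\times Q$ are ${<}\delta$-directed closed, so $\delta$ is supercompact in $V[g]$ and in $V'=V[g][b]$. We show that $V'$ is as required.

\emph{In $V'$, $2^\delta=2^{\delta^+}$.} View $V'$ as $V[b][g]$. In $V$ we have $|Q|=2^\delta<\theta$ and $\theta^{2^\delta}=\theta$. A function $\delta^+\to\theta$ in $V[b]$ is determined by $b$ and a $\delta^+$-sequence in $V$ of functions from antichains of $Q$ to $\theta$, and there are $(\theta^{2^\delta})^{\delta^+}=\theta$ such sequences. So $\theta$ is a cardinal with $\theta^{\delta^+}=\theta$ in $V[b]$. As $Q$ adds no $\delta$-sequences, $\delta$ is inaccessible and $P=\mathrm{Add}(\delta,\theta)$ in $V[b]$, so there $P$ is $\delta^+$-c.c.\ of size $\theta$. Hence $\delta^+$ is the same in all these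 models, and there are at most $(\theta^\delta)^{\delta^+}=\theta$ nice $P$-names for subsets of $\delta^+$. Since $g$ adds $\theta$ distinct subsets of $\delta$, we get $2^{\delta^+}\le\theta\le2^\delta$ in $V'$.

\emph{The ultrafilter $U_0$.} Lemma~\ref{lem:big}, applied in $V'$, gives $U_0$ with $P(\delta^+)\subseteq\mathrm{Ult}(V',U_0)$. No subset of $\delta^+$ is fresh over this ultrapower.

\emph{The ultrafilter $U_1$.} Let $U_1\in V[g]$ be a normal ultrafilter on $\delta$ in $V[g]$. By Easton's lemma and Lemma~\ref{lem:abs} it is a normal ultrafilter in $V'$. Since $b$ is generic over $V[g]$ for the atomless forcing $Q$, we have $b\notin V[g]$, so $b\notin\mathrm{Ult}(V',U_1)$ by Lemma~\ref{lem:small}. By Proposition~\ref{prop:simple}(b), some unbounded subset of $\delta^+$, in fact $b$, is fresh over $\mathrm{Ult}(V',U_1)$.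
\end{proof}

\section{Coherent systems and threads}\label{sec:threads}

From now on $\kappa>\delta$ is inaccessible. If $D$ is a countably complete ultrafilter on an ordinal $\zeta\le\delta$, then $j_D(\nu)<\kappa$ for $\nu<\kappa$ by (U4), and every function $\zeta\to\kappa$ is bounded. Hence
\begin{equation}\label{eq:fixed}
j_D(\kappa)=\sup j_D[\kappa]=\kappa .
\end{equation}
Let $\mathrm{Fr}_\kappa$ be the set of normal ultrafilters $U$ on $\delta$ such that some unbounded subset of $\kappa$ is fresh over $\mathrm{Ult}(V,U)$. To compare $\mathrm{Fr}_\kappa$ in different models, we replace a fresh set by functions representing its initial segments.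

\begin{definition}
Let $U$ be a normal ultrafilter on $\delta$. A \emph{$U$-coherent system} is a sequence $f=\langle f_\alpha:\alpha<\kappa\rangle$ of functions $f_\alpha\colon\delta\to P(\alpha)$ such that for all $\alpha<\beta<\kappa$, $f_\alpha(\xi)=f_\beta(\xi)\cap\alpha$ for $U$-almost all $\xi$. A \emph{thread} of $f$ is a sequence $E=\langle E_\xi:\xi<\delta\rangle$ of subsets of $\kappa$ such that for each $\alpha<\kappa$, $E_\xi\cap\alpha=f_\alpha(\xi)$ for $U$-almost all $\xi$.
\end{definition}

If coherence holds at every $\xi$, then $E_\xi=\bigcup_\alpha f_\alpha(\xi)$ is a thread. The problem is that there are $\kappa$ many null sets of exceptions and $U$ is only $\delta$-complete.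

\begin{lemma}\label{lem:thread}
$U\in\mathrm{Fr}_\kappa$ if and only if some $U$-coherent system has no thread.
\end{lemma}

\begin{proof}
Write $M=\mathrm{Ult}(V,U)$ and $j=j_U$. By {\L}o\'s's theorem, $f$ is coherent if and only if $[f_\alpha]_U=[f_\beta]_U\cap j(\alpha)$ for $\alpha<\beta$, and $E$ is a thread if and only if $[E]_U\cap j(\alpha)=[f_\alpha]_U$ for all $\alpha$. By \eqref{eq:fixed}, the ordinals $j(\alpha)$ are cofinal in $\kappa$, and the subsets of $\kappa$ in $M$ are the sets $[E]_U$ with all $E_\xi\subseteq\kappa$.

Let $f$ be coherent without thread and $A=\bigcup_\alpha[f_\alpha]_U$. Then $A\cap j(\alpha)=[f_\alpha]_U\in M$, so $A\cap\beta\in M$ for all $\beta<\kappa$. If $A=[E]_U$, then $E$ is a thread. So $A\notin M$, and therefore $A$ is unbounded in $\kappa$ and fresh. Conversely, let $A$ be unbounded in $\kappa$ and fresh, and let $f_\alpha\colon\delta\to P(\alpha)$ represent $A\cap j(\alpha)$. This system is coherent, and a thread $E$ would give $A=[E]_U\in M$.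
\end{proof}

Recall that $\kappa$ is \emph{weakly compact} if it is inaccessible and every coloring of the pairs from $\kappa$ with fewer than $\kappa$ colors is constant on the pairs from a set of size $\kappa$. Such a set makes the exceptions uniform.

\begin{lemma}\label{lem:wc}
If $\kappa>\delta$ is weakly compact, every $U$-coherent system has a thread. Hence $\mathrm{Fr}_\kappa=\emptyset$.
\end{lemma}

\begin{proof}
Color $\{\alpha,\beta\}$ with $\alpha<\beta$ by the set $\{\xi:f_\alpha(\xi)=f_\beta(\xi)\cap\alpha\}\in U$. There are $2^\delta<\kappa$ colors, so there is $T\subseteq\kappa$ of size $\kappa$ whose pairs all have one color $X\in U$. Let $E_\xi=\bigcup_{\alpha\in T}f_\alpha(\xi)$ for $\xi\in X$ and $E_\xi=\emptyset$ otherwise. For $\xi\in X$ the sets $f_\alpha(\xi)$, $\alpha\in T$, end-extend one another, so $E_\xi\cap\alpha=f_\alpha(\xi)$ for $\alpha\in T$. Given $\alpha'<\kappa$, pick $\alpha\in T$ above $\alpha'$; for $U$-almost all $\xi$, $f_{\alpha'}(\xi)=f_\alpha(\xi)\cap\alpha'=E_\xi\cap\alpha'$.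
\end{proof}

Threads are unique up to a null set. This uses only that $\kappa>\delta$ is regular.

\begin{lemma}\label{lem:unique}
If $E$ and $E'$ are threads of the same $U$-coherent system, then $E_\xi=E'_\xi$ for $U$-almost all $\xi$.
\end{lemma}

\begin{proof}
The sets $X_\alpha=\{\xi:E_\xi\cap\alpha=E'_\xi\cap\alpha\}$ are in $U$ and decrease with $\alpha<\kappa$. Each $\xi<\delta$ leaves at most once, so the sequence is eventually constant. Its final value is $\bigcap_\alpha X_\alpha=\{\xi:E_\xi=E'_\xi\}$.
\end{proof}

\section{Cohen sets modulo a filter}\label{sec:model}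

Fix $\delta,\kappa$ and $W_0,\dots,W_{n-1}$ as in Theorem~\ref{thm:exact}. After forcing with $\mathrm{Add}(\kappa,1)$ every coherent system has a thread. We look for a submodel of the extension that contains a $W_i$-coherent system but not its thread, and that is large enough to contain the threads for unrelated ultrafilters. To this end we split the Cohen set into one Cohen set for each point of
\[ I=n\times\delta,\qquad\text{and let}\qquad\mathcal F=\{Y\subseteq I:(Y)_i\in W_i\text{ for all }i<n\}, \]
where $(Y)_i=\{\eta:(i,\eta)\in Y\}$. This $\mathcal F$ is a proper filter on $I$.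

For $Y\subseteq I$, a condition $p\in Q_Y$ consists of a length $\mathrm{lh}(p)<\kappa$ and sets $p(t)\subseteq\mathrm{lh}(p)$ for $t\in Y$, and $q\le p$ means that $\mathrm{lh}(q)\ge\mathrm{lh}(p)$ and $q(t)\cap\mathrm{lh}(p)=p(t)$ for all $t\in Y$. Put $Q=Q_I$. Each $Q_Y$ is ${<}\kappa$-closed, and $Q_\emptyset$ is trivial. If $Y\ne\emptyset$, $\mu=|Y|$ and $e\colon Y\to\mu$ is a bijection, then the map sending $p$ to the characteristic function of $\{\mu\cdot\nu+e(t):\nu\in p(t)\}$ on the ordinal $\mu\cdot\mathrm{lh}(p)$ is an isomorphism of $Q_Y$ with a dense subset of $\mathrm{Add}(\kappa,1)$. If $Y$ is partitioned into $Y_1,\dots,Y_m$, then $p\mapsto(p\restriction Y_1,\dots,p\restriction Y_m)$ is an isomorphism of $Q_Y$ with a dense subset of $Q_{Y_1}\times\dots\times Q_{Y_m}$.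

A $Q$-generic filter over $V$ gives a sequence $H=\langle H(t):t\in I\rangle$ of subsets of $\kappa$. The filter consists of the conditions $H^\gamma$ of length $\gamma$ with $H^\gamma(t)=H(t)\cap\gamma$, so we identify it with $H$, and likewise we identify $H\restriction Y$ with a $Q_Y$-generic filter.

\begin{lemma}\label{lem:basic}
Let $Y,Y'\subseteq I$.
\begin{itemize}
\item[(a)] Every model $V'$ of $\mathrm{ZFC}$ with $V\subseteq V'\subseteq V[H]$ has no new ${<}\kappa$-sequences over $V$. It has the same $P(I)$, the same normal ultrafilters on $\delta$ and the same Mitchell order as $V$, and $\kappa$ is inaccessible in it. Lemma~\ref{lem:abs} applies to any two such models $V'\subseteq V''$ and any $\zeta<\kappa$.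
\item[(b)] If $Y\ne\emptyset$, then $\kappa$ is weakly compact in $V[H\restriction Y]$.
\item[(c)] $V[H]$ has no new ${<}\kappa$-sequences over $V[H\restriction Y]$.
\item[(d)] Every set of ordinals in $V[H\restriction Y]\cap V[H\restriction Y']$ is in $V[H\restriction(Y\cap Y')]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first and last claims hold because $Q$ is ${<}\kappa$-closed, and they imply that $\kappa$ stays regular and a strong limit. If $x\in V$ has size less than $\kappa$, then $V'$ has no new subsets of $x$. This applies to $I$ and, as $2^\delta<\kappa$, to $P(\delta)$, so by Lemma~\ref{lem:abs} the normal ultrafilters agree. The functions $f$ in Lemma~\ref{lem:rep} are $\delta$-sequences of elements of $V$, so the Mitchell orders agree.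

(b) $Q_Y$ is equivalent to $\mathrm{Add}(\kappa,1)$.

(c) By the product lemma, $V[H]$ is an extension of $V[H\restriction Y]$ by $Q_{I\setminus Y}$. By (a), the definition of $Q_{I\setminus Y}$ gives the same set in $V[H\restriction Y]$ as in $V$, so it is ${<}\kappa$-closed there.

(d) By the product lemma, $H\restriction(Y\setminus Y')\times H\restriction(Y'\setminus Y)$ is generic over $V[H\restriction(Y\cap Y')]$, and the two factors generate $V[H\restriction Y]$ and $V[H\restriction Y']$ over this model. Apply Lemma~\ref{lem:mutual}.
\end{proof}

For $p,q\in Q$ of the same length let $p\sim q$ if $\{t:p(t)=q(t)\}\in\mathcal F$. This is an equivalence relation in $V$. Let $a_\gamma\in V$ be the class of $H^\gamma$ and $A=\langle a_\gamma:\gamma<\kappa\rangle$. Recall that for a set $A\subseteq V$ in a generic extension $V[H]$ there is a least model $V[A]$ of $\mathrm{ZFC}$ containing $V$ and $A$, and that $V[A]\subseteq V[H]$ is a generic extension of $V$. The model of Theorem~\ref{thm:exact} is $V[A]$. For $Y\in\mathcal F$, $a_\gamma$ is the class of any condition of length $\gamma$ that agrees with $H^\gamma$ on $Y$.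 Hence
\begin{equation}\label{eq:incl}
V[A]\subseteq V[H\restriction Y]\quad\text{for all }Y\in\mathcal F.
\end{equation}

\begin{example}\label{ex:one}
Let $n=1$ and $W=W_0$, and identify $I$ with $\delta$, so that $\mathcal F=W$. Each $H^\gamma$ is a function $\delta\to P(\gamma)$ in $V$, and $B=\bigcup_{\gamma<\kappa}[H^\gamma]_W\subseteq\kappa$ satisfies $B\cap j_W(\gamma)=[H^\gamma]_W$. Since $a_\gamma$ is the set of $p$ of length $\gamma$ with $[p]_W=B\cap j_W(\gamma)$, we have $V[A]=V[B]$: the model keeps the ultraproduct of the Cohen sets $H(\eta)$ and forgets the factors.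

We check that $W\in\mathrm{Fr}_\kappa$ in $V[A]$. In $V[A]$ choose $r_\gamma\in a_\gamma$. Then $r_\gamma(\eta)=H(\eta)\cap\gamma$ for $W$-almost all $\eta$, so $\langle r_\gamma:\gamma<\kappa\rangle$ is $W$-coherent and $H$ is a thread of it in $V[H]$. If $E\in V[A]$ were a thread, Lemma~\ref{lem:unique} in $V[H]$ would give $\eta$ with $E_\eta=H(\eta)$. But $V[A]\subseteq V[H\restriction(\delta\setminus\{\eta\})]$ by \eqref{eq:incl}, and $H(\eta)$ is generic over that model.

For $U\ne W$ pick $X\in U\setminus W$. Replacing $r_\gamma(\eta)$ by $\emptyset$ for $\eta\in X$ keeps $r_\gamma$ in $a_\gamma$, and the new system has the trivial thread modulo $U$. So this system does not put $U$ into $\mathrm{Fr}_\kappa$. Which $U$ are put there by other systems is the subject of the next two sections.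
\end{example}

The example decided membership in $V[A]$ by asking which coordinates of $H$ a set depends on. We make this a definition.

\begin{definition}
For $B\subseteq\kappa$ in $V[H]$, let $\mathcal S(B)=\{Y\subseteq I:B\in V[H\restriction Y]\}$, the \emph{filter of supports} of $B$.
\end{definition}

By Lemma~\ref{lem:basic}(d), $\mathcal S(B)$ is a filter on $I$; it is improper exactly when $B\in V$. The map $B\mapsto\mathcal S(B)$ is definable in $V[H]$, because $B\in V[H\restriction Y]$ if and only if $B=\sigma^{H\restriction Y}$ for some $\sigma$ in the set of nice $Q_Y$-names in $V$ for subsets of $\kappa$. Each $\mathcal S(B)$ is a subset of $P(I)$ and so is in $V$. If $\mathcal F$ were the principal filter generated by $Y_0$, then $V[A]$ would be $V[H\restriction Y_0]$, the intersection of the models in \eqref{eq:incl}. For subsets of $\kappa$ this description survives.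

\begin{proposition}\label{prop:cap}
For $B\subseteq\kappa$ in $V[H]$, $B\in V[A]$ if and only if $\mathcal F\subseteq\mathcal S(B)$.
\end{proposition}

\begin{proof}
One direction is \eqref{eq:incl}. Let $\mathcal F\subseteq\mathcal S(B)$. The model $V[A]$ does not know $H^\gamma$, but it knows the class $a_\gamma$ of candidates; we show that, below a suitable condition, all candidates agree about $B$. In $V[H]$ choose $Q_Y$-names $\sigma_Y\in V$ with $\sigma_Y^{H\restriction Y}=B$ for $Y\in\mathcal F$. Since $|\mathcal F|\le2^\delta<\kappa$, the sequence $\langle\sigma_Y:Y\in\mathcal F\rangle$ is in $V$. So the statement that $\sigma_Y^{H\restriction Y}=\sigma_I^H$ for all $Y\in\mathcal F$ has parameters in $V$ apart from $H$, and some $p^*\in H$ forces it. Let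
\[ B^*=\{\alpha<\kappa:\text{some }q\le p^*\text{ with }q\in a_{\mathrm{lh}(q)}\text{ forces }\alpha\in\sigma_I\}\in V[A]. \]
If $\alpha\in B$, some $q=H^\gamma\le p^*$ forces $\alpha\in\sigma_I$, and $q\in a_\gamma$; so $B\subseteq B^*$.

Suppose that $q$ witnesses $\alpha\in B^*$ but $\alpha\notin B$. Take $\gamma\ge\mathrm{lh}(q)$ such that $h=H^\gamma\le p^*$ forces $\alpha\notin\sigma_I$. Since $q\sim H^{\mathrm{lh}(q)}$, the set $Y=\{t:q(t)=h(t)\cap\mathrm{lh}(q)\}$ is in $\mathcal F$. Let $q'$ have length $\gamma$, with $q'(t)=h(t)$ for $t\in Y$ and $q'(t)=q(t)$ for $t\notin Y$. Then $q'\le q\le p^*$. Below $p^*$ the names $\sigma_I$ and $\sigma_Y$ have the same value, so $q'$ forces that $\alpha$ is in the value of $\sigma_Y$ and $h$ forces that it is not. This value depends only on the generic filter for the first factor of $Q_Y\times Q_{I\setminus Y}$, so $q'\restriction Y\Vdash_{Q_Y}\alpha\in\sigma_Y$ and $h\restriction Y\Vdash_{Q_Y}\alpha\notin\sigma_Y$. But $q'\restriction Y=h\restriction Y$, a contradiction. Thus $B=B^*\in V[A]$.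
\end{proof}

\section{Fresh sets at and above the $W_i$}\label{sec:fresh}

Let $W\vartriangleleft U$. As Example~\ref{ex:one} shows, the values $r_\gamma(\xi)$ of a representative may carry no information on a set in $U$. But $W$ reflects to normal ultrafilters $D_\xi$ on $U$-almost all $\xi$, and $r_\gamma$ is correct on a $D_\xi$-large subset of $\xi$ for $U$-almost all $\xi$. So the $D_\xi$-ultraproduct of the values below $\xi$ is correct. The case $W=U$ has the same form, with $D_\xi$ principal at $\xi$.

\begin{lemma}\label{lem:limit}
Let $W,U$ be normal ultrafilters on $\delta$ with $W=U$ or $W\vartriangleleft U$. There are $S\in U$ and countably complete ultrafilters $D_\xi$ on $\xi+1$ for $\xi\in S$ such that every $X\in W$ satisfies $X\cap(\xi+1)\in D_\xi$ for $U$-almost all $\xi\in S$.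
\end{lemma}

\begin{proof}
If $W=U$, let $S=\delta$ and $D_\xi=\{Z\subseteq\xi+1:\xi\in Z\}$. If $W\vartriangleleft U$, let $W=[f]_U$ with $f$ as in Lemma~\ref{lem:rep}. As $W$ is a normal ultrafilter on $\delta=[\mathrm{id}]_U$ in $\mathrm{Ult}(V,U)$, the set $S$ of $\xi$ such that $f(\xi)$ is a normal ultrafilter on $\xi$ is in $U$. Let $D_\xi=\{Z\subseteq\xi+1:Z\cap\xi\in f(\xi)\}$.
\end{proof}

For $i<n$ and a countably complete ultrafilter $D\in V$ on an ordinal $\zeta<\delta$, define in $V[H]$
\[ K(i,D)=\bigcup_{\gamma<\kappa}\,[\,\eta\mapsto H(i,\eta)\cap\gamma\,]_D\qquad(\eta\text{ ranging over }\zeta). \]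
The $\gamma$-th term is a subset of $j_D(\gamma)<\kappa$ represented by a function in $V$, so its value does not depend on the model. By {\L}o\'s's theorem it is the intersection of each later term with $j_D(\gamma)$. Hence $K(i,D)\subseteq\kappa$ and
\begin{equation}\label{eq:K}
K(i,D)\cap j_D(\gamma)=[\,\eta\mapsto H(i,\eta)\cap\gamma\,]_D .
\end{equation}
If $D$ is principal at $\xi$, then $K(i,D)=H(i,\xi)$.

\begin{lemma}\label{lem:K}
$\mathcal S(K(i,D))=\{Y\subseteq I:(Y)_i\cap\zeta\in D\}$, and $K(i,D)\notin V[A]$.
\end{lemma}

\begin{proof}
Write $K=K(i,D)$. If $(Y)_i\cap\zeta\in D$, the terms of the union depend only on the values at $\eta\in(Y)_i$, so $K\in V[H\restriction Y]$.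

Next, $K\notin V$. Let $C\in V$ and let $p\in Q$ have length $\gamma$. Extend $p$ to $q$ of length $\gamma+1$ by putting $\gamma$ into all sets $q(t)$ if $j_D(\gamma)\notin C$, and into none if $j_D(\gamma)\in C$. By \eqref{eq:K} for $\gamma+1$, $j_D(\gamma)\in K$ if and only if $\gamma\in H(i,\eta)$ for $D$-almost all $\eta$. So $q$ forces $K\ne C$, and by density $K\neq C$.

If $(Y)_i\cap\zeta\notin D$, then $Y'=\{i\}\times(\zeta\setminus(Y)_i)$ is in $\mathcal S(K)$ and is disjoint from $Y$. As $K\notin V$, the filter $\mathcal S(K)$ is proper, so $Y\notin\mathcal S(K)$. Finally, $I\setminus(\{i\}\times\zeta)$ is in $\mathcal F$ because $\zeta<\delta$, and it is not in $\mathcal S(K)$; so $K\notin V[A]$ by \eqref{eq:incl}.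
\end{proof}

\begin{proposition}\label{prop:fresh}
If $W_i=U$ or $W_i\vartriangleleft U$, then $U\in\mathrm{Fr}_\kappa$ in $V[A]$.
\end{proposition}

\begin{proof}
Let $S$ and $\langle D_\xi:\xi\in S\rangle\in V$ be given by Lemma~\ref{lem:limit} for $W=W_i$. In $V[H]$ let $K_\xi=K(i,D_\xi)$ for $\xi\in S$ and $K_\xi=\emptyset$ otherwise. In $V[A]$ choose $r_\gamma\in a_\gamma$ for $\gamma<\kappa$, and let
\[ g_\gamma(\xi)=[\,\eta\mapsto r_\gamma(i,\eta)\,]_{D_\xi}\cap\gamma\quad(\xi\in S,\ \eta\text{ ranging over }\xi+1), \]
and $g_\gamma(\xi)=\emptyset$ for $\xi\notin S$. Fix $\gamma$. The set $X=\{\eta:r_\gamma(i,\eta)=H(i,\eta)\cap\gamma\}$ is in $W_i$, so $X\cap(\xi+1)\in D_\xi$ for $U$-almost all $\xi\in S$. For these $\xi$, equation \eqref{eq:K} and $j_{D_\xi}(\gamma)\ge\gamma$ give $g_\gamma(\xi)=K_\xi\cap\gamma$. Consequently $g_\gamma(\xi)=K_\xi\cap\gamma=g_\beta(\xi)\cap\gamma$ for $U$-almost all $\xi$ whenever $\gamma<\beta$. So $g=\langle g_\gamma:\gamma<\kappa\rangle\in V[A]$ is $U$-coherent, and $\langle K_\xi:\xi<\delta\rangle$ is a thread of $g$ in $V[H]$. If $E\in V[A]$ were a thread of $g$, Lemma~\ref{lem:unique}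 in $V[H]$ would give $\xi\in S$ with $K_\xi=E_\xi\in V[A]$, contrary to Lemma~\ref{lem:K}. Apply Lemma~\ref{lem:thread} in $V[A]$.
\end{proof}

This half of the theorem does not use weak compactness.

\section{Threads for the other ultrafilters}\label{sec:interchange}

Let $f\in V[A]$ be $U$-coherent. It has a thread $\langle B_\xi:\xi<\delta\rangle$ in $V[H]$, and we want to pull the thread down to $V[A]$. By Proposition~\ref{prop:cap} we need $\mathcal F\subseteq\mathcal S(B_\xi)$ for $U$-almost all $\xi$. Weak compactness gives this with the quantifiers in the other order.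

\begin{lemma}\label{lem:eachY}
Let $f\in V[A]$ be $U$-coherent and let $\langle B_\xi:\xi<\delta\rangle\in V[H]$ be a thread of $f$. For every $Y\in\mathcal F$, $Y\in\mathcal S(B_\xi)$ for $U$-almost all $\xi$.
\end{lemma}

\begin{proof}
By \eqref{eq:incl}, $f\in V[H\restriction Y]$, where $\kappa$ is weakly compact by Lemma~\ref{lem:basic}(b). Lemma~\ref{lem:wc} gives a thread $\langle B'_\xi:\xi<\delta\rangle\in V[H\restriction Y]$. By Lemma~\ref{lem:unique} in $V[H]$, $B_\xi=B'_\xi$ for $U$-almost all $\xi$.
\end{proof}

There are $2^\delta$ sets $Y$, so completeness of $U$ does not interchange the quantifiers, and the interchange can fail. Take $n=1$ and $W,U,S,D_\xi$ as in Lemma~\ref{lem:limit}, and let $F_\xi=\{Y\subseteq\delta:Y\cap(\xi+1)\in D_\xi\}$; by Lemma~\ref{lem:K} these are the filters of supports of the thread in Proposition~\ref{prop:fresh}. Every $Y\in W$ is in $F_\xi$ for $U$-almost all $\xi$, but $W\subseteq F_\xi$ holds for no $\xi\in S$, since the interval $(\xi,\delta)$ is in $W\setminus F_\xi$. The next lemma says that these are the only obstructions. Its proof shows that a failure of $W\subseteq F_\xi$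 forces $F_\xi$ to leave a proper trace on $\xi$, and that the traces represent $W$ in the ultrapower.

\begin{lemma}\label{lem:swap}
Let $W,U$ be normal ultrafilters on $\delta$ with $W\ne U$ and $W\ntriangleleft U$. Let $F_\xi$ for $\xi<\delta$ be filters on $\delta$, not necessarily proper, such that every $Y\in W$ is in $F_\xi$ for $U$-almost all $\xi$. Then $W\subseteq F_\xi$ for $U$-almost all $\xi$.
\end{lemma}

\begin{proof}
Suppose that $S=\{\xi:W\not\subseteq F_\xi\}\in U$, and choose $Y_\xi\in W\setminus F_\xi$ for $\xi\in S$. A diagonal intersection of the $Y_\xi$ is contained in $Y_\xi$ above $\xi$, but perhaps not at $\xi$. To remove this point, use $W\ne U$ to pick $X\in U\setminus W$, and let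
\[ Y^*=\{\eta\in\delta\setminus X:\eta\in Y_\xi\text{ for all }\xi\in S\cap\eta\}. \]
Then $Y^*\in W$ by normality of $W$, so $S'=\{\xi\in S\cap X:Y^*\in F_\xi\}\in U$. Let $\xi\in S'$. As $\xi\notin Y^*$, we have $Y^*\cap[\xi,\delta)\subseteq Y_\xi\notin F_\xi$, so $Y^*\cap[\xi,\delta)\notin F_\xi$. As $Y^*\in F_\xi$, this gives $[\xi,\delta)\notin F_\xi$. Therefore
\[ G_\xi=\{Z\subseteq\xi:Z\cup[\xi,\delta)\in F_\xi\} \]
is a proper filter on $\xi$. Put $G_\xi=\emptyset$ for $\xi\notin S'$, and let $G$ be the set of $Z\subseteq\delta$ such that $Z\cap\xi\in G_\xi$ for $U$-almost all $\xi$. Then $G\in\mathrm{Ult}(V,U)$ by Lemma~\ref{lem:rep}, which is where normality of $U$ is used, and $G$ is a proper filter on $\delta$ because $G_\xi$ is a proper filter on $\xi$ for all $\xi\in S'$. If $Y\in W$, then for $U$-almost all $\xi\in S'$ we have $Y\in F_\xi$, hence $(Y\cap\xi)\cup[\xi,\delta)\in F_\xi$, that is, $Y\cap\xi\in G_\xi$. So $W\subseteq G$, and $W=G$ by maximality of $W$. This contradicts $W\ntriangleleft U$.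
\end{proof}

\begin{corollary}\label{cor:swap}
Let $U$ be a normal ultrafilter on $\delta$ with $W_i\ne U$ and $W_i\ntriangleleft U$ for all $i<n$. Let $F_\xi$ for $\xi<\delta$ be filters on $I$ such that every $Y\in\mathcal F$ is in $F_\xi$ for $U$-almost all $\xi$. Then $\mathcal F\subseteq F_\xi$ for $U$-almost all $\xi$.
\end{corollary}

\begin{proof}
For $Z\subseteq\delta$ and $i<n$ let $Z^i=(\{i\}\times Z)\cup((n\setminus\{i\})\times\delta)$. The families $F^i_\xi=\{Z:Z^i\in F_\xi\}$ are filters on $\delta$, and $Z^i\in\mathcal F$ for $Z\in W_i$. By Lemma~\ref{lem:swap}, $T_i=\{\xi:W_i\subseteq F^i_\xi\}\in U$. If $\xi\in\bigcap_{i<n}T_i$ and $Y\in\mathcal F$, then $Y=\bigcap_{i<n}((Y)_i)^i$ is an intersection of $n$ sets in $F_\xi$. This last step is where $n$ must be finite.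
\end{proof}

\begin{proposition}\label{prop:nofresh}
If $W_i\ne U$ and $W_i\ntriangleleft U$ for all $i<n$, then $U\notin\mathrm{Fr}_\kappa$ in $V[A]$.
\end{proposition}

\begin{proof}
Let $f\in V[A]$ be $U$-coherent. By Lemmas~\ref{lem:basic}(b) and~\ref{lem:wc} it has a thread $\langle B_\xi:\xi<\delta\rangle\in V[H]$. The sequence $\langle\mathcal S(B_\xi):\xi<\delta\rangle$ is a $\delta$-sequence of elements of $V$ and so is in $V$. By Lemma~\ref{lem:eachY} and Corollary~\ref{cor:swap}, applied in $V$, the set $T=\{\xi:\mathcal F\subseteq\mathcal S(B_\xi)\}$ is in $U$. Each $B_\xi$ with $\xi\in T$ is in $V[A]$, but we need the sequence. Let $Y\in\mathcal F$. Then $\langle B_\xi:\xi\in T\rangle$ is a sequence of at most $\delta$ elements of $V[H\restriction Y]$, so it lies in $V[H\restriction Y]$ by Lemma~\ref{lem:basic}(c). Hence the set $\{\delta\cdot\nu+\xi:\xi\in T,\ \nu\in B_\xi\}\subseteq\kappa$ is in $V[H\restriction Y]$ for every $Y\in\mathcal F$, and by Proposition~\ref{prop:cap} it is in $V[A]$. So the sequence with entries $B_\xi$ for $\xi\in T$ and $\emptyset$ for $\xi\notin T$ is in $V[A]$, and it is a thread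 of $f$ because $T\in U$. Apply Lemma~\ref{lem:thread} in $V[A]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
Take $V'=V[A]$ and combine Lemma~\ref{lem:basic}(a) with Propositions~\ref{prop:fresh} and~\ref{prop:nofresh}.
\end{proof}

\begin{remark}
Suppose that $\delta$ carries only finitely many normal ultrafilters and $\kappa$ is as in Theorem~\ref{thm:exact}. Then every $\vartriangleleft$-upward closed set of normal ultrafilters on $\delta$ equals $\mathrm{Fr}_\kappa$ in some generic extension with no new ${<}\kappa$-sequences of ground model elements. For a nonempty set, let the $W_i$ enumerate it; for the empty set, force with $\mathrm{Add}(\kappa,1)$ and use Lemma~\ref{lem:wc}.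
\end{remark}

\section{A weakly compact cardinal above a measurable cardinal}\label{sec:prep}

To derive Theorem~\ref{thm:wc} from Theorem~\ref{thm:exact} we need two distinct normal ultrafilters on $\delta$ and a cardinal $\kappa$ that is weakly compact after forcing with $\mathrm{Add}(\kappa,1)$. Both are obtained by lifting elementary embeddings. Let $\mathrm{ZFC}^-$ be $\mathrm{ZFC}$ without the power set axiom, with collection. We recall three tools.
\begin{itemize}
\item[(L1)] \emph{Lifting.} Let $j\colon M\to N$ be elementary between transitive models of $\mathrm{ZFC}^-$, let $G$ be $P$-generic over $M$ and $G^*$ be $j(P)$-generic over $N$ with $j[G]\subseteq G^*$. Then $\sigma^G\mapsto j(\sigma)^{G^*}$ is an elementary embedding $M[G]\to N[G^*]$ that extends $j$ and sends $G$ to $G^*$.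
\item[(L2)] \emph{Building generics.} If $P\in N$ is ${<}\mu$-closed in $V$ and $N$ has at most $\mu$ dense subsets of $P$, then every condition lies in an $N$-generic filter in $V$: meet the dense sets along a descending $\mu$-sequence.
\item[(L3)] \emph{L\'evy--Solovay.} Forcing of size less than $\kappa$ preserves the weak compactness of $\kappa$.
\end{itemize}
To apply (L2) repeatedly, we need closure of models under sequences to pass to extensions.

\begin{lemma}\label{lem:closure}
Let $\kappa$ be regular, let $N$ be a transitive model of $\mathrm{ZFC}^-$ with ${}^{<\kappa}N\subseteq N$, and let $P\in N$. If $G$ is $P$-generic over $V$ and $P$ is (i) $\kappa$-c.c.\ or (ii) ${<}\kappa$-closed, then $N[G]$ is closed under ${<}\kappa$-sequences in $V[G]$. If (iii) $G\in V$ is $P$-generic over $N$, then $N[G]$ is closed under ${<}\kappa$-sequences in $V$.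
\end{lemma}

\begin{proof}
Let $\langle x_\beta:\beta<\nu\rangle$ with $\nu<\kappa$ be a sequence of elements of $N[G]$. In cases (ii) and (iii) choose names $\sigma_\beta\in N$ for the $x_\beta$; the sequence of names is in $V$, hence in $N$, and it is evaluated in $N[G]$. In case (i) let $p\in G$ force that $\tau$ is a $\nu$-sequence of elements of $N[\dot G]$, where $\tau$ names the given sequence. For each $\beta$ choose an antichain $A_\beta$ maximal below $p$ and names $\sigma_{\beta,r}\in N$ with $r\Vdash\tau(\beta)=\sigma_{\beta,r}$ for $r\in A_\beta$. The function $(\beta,r)\mapsto\sigma_{\beta,r}$ has size less than $\kappa$ and so is in $N$, and $x_\beta=\sigma_{\beta,r}^G$ for the unique $r\in A_\beta\cap G$.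
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wc}]
Let $\delta$ be measurable and $\kappa>\delta$ weakly compact. After each step we rename the extension $V$.

\smallskip
\emph{Step 1: $2^\delta=\delta^+$.} Force with $\mathrm{Add}(\delta^+,1)$. It adds no $\delta$-sequences, so $\delta$ stays measurable by Lemma~\ref{lem:abs}; it has size $2^\delta<\kappa$, so (L3) applies.

\smallskip
\emph{Step 2: two normal ultrafilters.} We use the method of Kunen and Paris: lift one embedding in two ways. Let $j=j_U\colon V\to M$ for a normal $U$ on $\delta$. To build the generic filter for $M$ inside $V$, we want $j$ of the forcing to be trivial at $\delta$ and highly closed above $\delta$. So let $S$ be the set of inaccessible $\alpha<\delta$ that are not limits of inaccessible cardinals. As $\delta$ is inaccessible in $M$, the inaccessible cardinals below $\delta$ form a set in $U$; hence they are unbounded in $\delta$, and so is $S$, which contains the least inaccessible above any $\xi<\delta$. Let $\mathbb P$ consist of the functions $p$ with $\mathrm{dom}(p)\subseteq S$, $p(\alpha)\in\mathrm{Add}(\alpha,1)$, and $\mathrm{dom}(p)\cap\mu$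 bounded in $\mu$ for all inaccessible $\mu\le\delta$, ordered by coordinatewise extension. Then $\mathbb P\subseteq V_\delta$, $|\mathbb P|=\delta$, and $j$ fixes every condition.

In $M$, $\delta$ is an inaccessible limit of inaccessibles. So $\delta\notin j(S)$, conditions of $j(\mathbb P)$ have domain bounded below $\delta$, and $j(\mathbb P)\cong\mathbb P\times\mathbb P_{\mathrm{tail}}$, where $\mathbb P_{\mathrm{tail}}$ consists of the conditions with domain in $j(S)\setminus(\delta+1)$. In $M$, the coordinatewise union of a descending $\delta$-sequence in $\mathbb P_{\mathrm{tail}}$ is a condition, since all coordinates and all relevant $\mu$ are regular above $\delta$. As ${}^\delta M\subseteq M$, the forcing $\mathbb P_{\mathrm{tail}}$ is ${\le}\delta$-closed in $V$. It has at most $|j(2^\delta)|\le(2^\delta)^\delta=\delta^+$ subsets in $M$, by (U4) and Step 1. Let $\alpha^*=\min(j(S)\setminus(\delta+1))$. By (L2), for $e\in\{0,1\}$ there is in $V$ an $M$-generic filter $L^e\subseteq\mathbb P_{\mathrm{tail}}$ containing the condition with domain $\{\alpha^*\}$ and value $\{(0,e)\}$.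

Let $G$ be $\mathbb P$-generic over $V$. It is generic over $M[L^e]\subseteq V$, so $G\times L^e$ is $j(\mathbb P)$-generic over $M$, and it contains $j[G]=G$. By (L1), $j$ lifts to $j^e\colon V[G]\to M[G\times L^e]$, definable in $V[G]$, and by (U5) $U^e=\{X\subseteq\delta:\delta\in j^e(X)\}$ is a normal ultrafilter in $V[G]$. Let $G_\alpha=\bigcup\{p(\alpha):p\in G,\ \alpha\in\mathrm{dom}(p)\}$ and let $X$ be the set of $\xi<\delta$ such that $G_\alpha(0)=1$ for $\alpha=\min(S\setminus(\xi+1))$. Then $\delta\in j^e(X)$ if and only if $e=1$, so $U^0\ne U^1$. By (L3), $\kappa$ is still weakly compact.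

\smallskip
\emph{Step 3: $\mathrm{Add}(\kappa,1)$ forces $\kappa$ to be weakly compact.} This is a well-known argument of Silver and Kunen, included for completeness. To lift an embedding $i$ with critical point $\kappa$ through a Cohen subset $h$ of $\kappa$, the target model must contain $h$. So we first add Cohen subsets below $\kappa$; then the image of this preparation adds one at $\kappa$, and $h$ can be used there.

Let $\langle R_\alpha:\alpha\le\kappa\rangle$ be the Easton-support iteration (direct limits at inaccessible stages, inverse limits at other limit stages) that at stage $\alpha$ forces with the $\mathrm{Add}(\alpha,1)$ of the $\alpha$-th extension if $\alpha>\delta$ is inaccessible there, and trivially otherwise. We use three standard facts. First, up to isomorphism $R_\alpha\in V_\kappa$ for $\alpha<\kappa$, and $R_\kappa\subseteq V_\kappa$ is their direct limit. Second, $R_\kappa$ is $\kappa$-c.c., because $\kappa$ is Mahlo. Third, if $\delta\le\beta<\kappa$ and $\mu$ is the least inaccessible above $\beta$, then $R_\kappa$ factors as $R_{\beta+1}$ followed by a ${<}\mu$-closed forcing. With $\beta=\delta$,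 where $R_{\beta+1}$ is trivial and $\mu>2^\delta$, the third fact shows that no subsets of $2^\delta$ are added, so the normal ultrafilters on $\delta$ are unchanged. Let $G$ be $R_\kappa$-generic. In $V[G]$, $\kappa$ is regular by the chain condition, and a strong limit because all subsets of $\beta<\kappa$ are added by $R_{\max(\beta,\delta)+1}$, which has size less than $\kappa$.

Let $h$ be $\mathrm{Add}(\kappa,1)^{V[G]}$-generic over $V[G]$. It adds no ${<}\kappa$-sequences, so $\kappa$ is inaccessible in $V[G][h]$. An inaccessible $\kappa$ is weakly compact if and only if every tree of height $\kappa$ with levels of size less than $\kappa$ has a cofinal branch. Let $T\in V[G][h]$ be such a tree, with underlying set $\kappa$. Conditions of $\mathrm{Add}(\kappa,1)^{V[G]}$ have names in $V_\kappa$ by the chain condition, so the two-step iteration has a dense subset contained in $V_\kappa$, and $T$ has a name $\dot T\in H(\kappa^+)$. Since $\kappa^{<\kappa}=\kappa$, the union of a suitable elementary chain of length $\kappa$ is an $N\prec H(\kappa^+)$ of size $\kappa$ with ${}^{<\kappa}N\subseteq N$ and $V_\kappa\cup\{V_\kappa,\langle R_\alpha:\alpha\le\kappa\rangle,\dot T\}\subseteq N$;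 it is transitive because $\kappa\subseteq N$.

Weak compactness gives an elementary $k\colon N\to N_0$ with critical point $\kappa$ and $N_0$ transitive. Let $i\colon N\to N'$ be the ultrapower of $N$, formed with functions in $N$, by $\{X\in P(\kappa)\cap N:\kappa\in k(X)\}$. It embeds into $N_0$ by $[f]\mapsto k(f)(\kappa)$, so we may take $N'$ transitive; $i$ has critical point $\kappa=[\mathrm{id}]$, $|N'|=\kappa$, and every element of $N'$ has the form $i(f)(\kappa)$ with $f\in N$. Moreover ${}^{<\kappa}N'\subseteq N'$: given $i(f_\beta)(\kappa)$ for $\beta<\nu<\kappa$, we have $\langle f_\beta:\beta<\nu\rangle\in N$, its image $\langle i(f_\beta):\beta<\nu\rangle$ is in $N'$, and we evaluate at $\kappa$.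

Since $i$ fixes $V_\kappa$ pointwise and $\kappa$ is inaccessible in $N'$, the first $\kappa$ stages of $i(R_\kappa)$ form $R_\kappa$. By Lemma~\ref{lem:closure}(i), $N[G]$ and $N'[G]$ are closed under ${<}\kappa$-sequences in $V[G]$. Hence both compute $\mathrm{Add}(\kappa,1)$ as $V[G]$ does, $T\in N[G][h]$, and $\kappa$ is inaccessible in $N'[G]$. By the third fact in $N'$ with $\beta=\kappa$,
\[ i(R_\kappa)\cong R_\kappa*\mathrm{Add}(\kappa,1)*\dot R_{\mathrm{tail}}, \]
and $R_{\mathrm{tail}}$ is ${\le}\kappa$-closed in $N'[G][h]$. Work in $V[G][h]$. By Lemma~\ref{lem:closure}(ii), $N'[G][h]$ is closed under ${<}\kappa$-sequences, so $R_{\mathrm{tail}}$ is ${<}\kappa$-closed; the model has size $\kappa$, so (L2) gives a generic $G_{\mathrm{tail}}$ over it. A condition $p\in R_\kappa$ has bounded support, so $i(p)$ is $p$ followed by trivial coordinates. By (L1), $i$ lifts to $N[G]\to N''=N'[G][h][G_{\mathrm{tail}}]$, and $N''$ is closed under ${<}\kappa$-sequences by Lemma~\ref{lem:closure}(iii). Now view $h$ as a filter. The function $\bigcup h\colon\kappa\to2$ is in $N''$ and is a condition of $\mathrm{Add}(i(\kappa),1)^{N''}$,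 since $\kappa<i(\kappa)$. This forcing is ${<}\kappa$-closed, so (L2) gives an $N''$-generic $h^*$ containing $\bigcup h$. Conditions in $h$ are fixed by $i$ and extended by $\bigcup h$, so $i[h]=h\subseteq h^*$, and $i$ lifts to $N[G][h]\to N''[h^*]$. The levels of $T$ are bounded subsets of $\kappa$ and are fixed by $i$, so the first $\kappa$ levels of $i(T)$ form $T$. The tree $i(T)$ has height $i(\kappa)>\kappa$, and the predecessors of a node on level $\kappa$ form a cofinal branch of $T$ in $V[G][h]$. Thus $V[G]$ is as required.

\smallskip
\emph{Step 4: conclusion.} Now $\delta$ carries two distinct normal ultrafilters and $\kappa$ is as in Theorem~\ref{thm:exact}. The Mitchell order is well-founded (Mitchell; see \cite[Lemma~19.32]{Jech}), so the two ultrafilters are not each below the other, and we can name them $U_0\ne U_1$ with $U_1\ntriangleleft U_0$. Apply Theorem~\ref{thm:exact} with $n=1$ and $W_0=U_1$. In the resulting model $V'$, $\kappa$ is inaccessible, some unbounded subset of $\kappa$ is fresh over $\mathrm{Ult}(V',U_1)$, and no unbounded subset of $\kappa$ is fresh over $\mathrm{Ult}(V',U_0)$.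
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jech} Jech, \emph{Set Theory}.

\bibitem{Laver} Laver, \emph{Israel J. Math.} 29 (1978).

\bibitem{LM} Philipp L\"ucke and Sandra M\"uller, \emph{Closure properties of measurable ultrapowers}, arXiv:2009.09530 (2020).

\end{thebibliography}
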